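\title{Locally CAT(0) high dimensional graph manifolds carry Riemannian metrics of non-positive curvature}


\begin{abstract}
A high dimensional graph manifold is obtained by gluing products of a truncated cusped hyperbolic manifold with a torus along affine maps between boundary tori. We prove that if such a manifold supports a locally CAT(0) metric, then it supports a smooth Riemannian metric of non-positive sectional curvature. The link between the two properties is a finite system of linear equations on the flat metrics of the gluing tori: the translation lengths of a CAT(0) action solve the system, and every positive definite solution is realized by a smooth non-positively curved metric. It follows that a locally CAT(0) metric on a finite cover is enough, and that the existence of these metrics is decided by a criterion in linear algebra.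
\end{abstract}

\section{The question}\label{sec:question}

A geodesic metric space $X$ is \emph{CAT(0)} if its triangles are no fatter than Euclidean ones: for every geodesic triangle in $X$, the Euclidean triangle with the same side lengths, and every two points $x,y$ on the sides with corresponding points $\bar x,\bar y$ in the plane, one has $d(x,y)\le|\bar x-\bar y|$. A \emph{locally CAT(0) metric} on a compact manifold $M$ is a length metric that induces the topology of $M$ and in which every point has a neighborhood that is CAT(0) for the induced metric. On a manifold without boundary, the distance function of a Riemannian metric with $\sec\le 0$ is locally CAT(0). In the other direction there is a gap: it is known that in every dimension $\ge 4$ there are manifolds that support a locally CAT(0) metric but no Riemannian metric of non-positive sectional curvature. For a given class of manifolds one can therefore ask whether the gap occurs in it.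

A \emph{high dimensional graph manifold} is a compact smooth manifold $M$ that decomposes into finitely many pieces, each diffeomorphic to a product $\bar N\times T^d$, where $T^d$ is a torus of dimension $d\ge 0$ and $\bar N$ is the truncation of a complete finite-volume hyperbolic manifold $N$ of dimension at least $3$ whose cusps have torus cross-sections. The pieces are attached to one another by affine diffeomorphisms between boundary tori; the factors $\bar N$ and the dimensions $d$ vary from piece to piece. The following question is posed by Frigerio, Lafont and Sisto \cite{FLS}.

\begin{quote}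
\emph{If a high dimensional graph manifold supports a locally CAT(0) metric, does it support a Riemannian metric of non-positive sectional curvature?}
\end{quote}

\begin{theorem}\label{thm:answer}
If a high dimensional graph manifold supports a locally CAT(0) metric, then it supports a smooth Riemannian metric of non-positive sectional curvature.
\end{theorem}

Thus a manifold that is locally CAT(0) but admits no non-positively curved Riemannian metric is never a high dimensional graph manifold.

Here is why one might expect this answer. The interior of a piece carries the product of a hyperbolic and a flat metric, so all the difficulty sits at the gluing tori, which we call walls. The simplest way to glue smooth metrics is to make each of them, near a wall $B$, the product of an interval with a flat metric on $B$, and to require that the flat metrics seen from the two sides agree. Such a flat metric is a finite amount of data, an inner product on $H_1(B;\mathbb{R})$. A locally CAT(0) metric has none of this structure: nothing makes a wall flat or convex. But the Flat Torus Theorem provides a Euclidean space in the universal cover on which $\pi_1(B)$ acts by translations, and hence again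 an inner product on $H_1(B;\mathbb{R})$. The question becomes whether the constraints that CAT(0) geometry puts on these inner products are all the constraints that a smooth construction needs.

They are. Besides agreement across walls there is one constraint per piece. It comes from the central subgroup $\pi_1(T^d)$ of the fundamental group of the piece, and it says that the component of a boundary class in the direction of $T^d$ is computed by a homomorphism defined on the fundamental group of the whole piece. On the smooth side this homomorphism is the cohomology class of a closed $1$-form on $\bar N$, with which we twist the product metric.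

Section~\ref{sec:cat} recalls the facts on CAT(0) spaces that we use. Section~\ref{sec:setup} defines the linear data and states Theorem~\ref{thm:main}, which contains Theorem~\ref{thm:answer}. Section~\ref{sec:examples} works out both directions of the argument for two copies of the figure-eight knot exterior times a circle. The proof occupies Sections~\ref{sec:actions}--\ref{sec:construction}, and Section~\ref{sec:criterion} treats finite covers and the linear criterion.

\section{Isometries of CAT(0) spaces}\label{sec:cat}

Let $\gamma$ be an isometry of a metric space $X$. Its \emph{translation length} is $|\gamma|=\inf_{x\in X}d(x,\gamma x)$, and $\operatorname{Min}(\gamma)$ is the set of points where the infimum is attained. The isometry is \emph{semisimple} if $\operatorname{Min}(\gamma)\ne\emptyset$, and \emph{hyperbolic} if it is semisimple and $|\gamma|>0$. A semisimple isometry without fixed point is hyperbolic. Since $d(gx,g\gamma g^{-1}gx)=d(x,\gamma x)$, conjugate isometries have the same translation length. If $\gamma$ maps a geodesic line to itself and translates it by $\ell\ge0$, then $|\gamma|=\ell$: for $x_0$ on the line, $x\in X$ and $k\ge1$,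
\begin{equation}\label{eq:axis}
k\,d(x,\gamma x)\ \ge\ d(x,\gamma^kx)\ \ge\ d(x_0,\gamma^kx_0)-2d(x,x_0)\ =\ k\ell-2d(x,x_0),
\end{equation}
and one divides by $k$ and lets $k\to\infty$.

An isometric action of a group $\Gamma$ on $X$ is \emph{proper} if every $x\in X$ has a radius $r>0$ such that $\gamma B(x,r)\cap B(x,r)\neq\emptyset$ for only finitely many $\gamma\in\Gamma$; point stabilizers are then finite. It is \emph{cocompact} if the translates of some compact set cover $X$. For an abelian group $A$ of isometries put $\operatorname{Min}(A)=\bigcap_{a\in A}\operatorname{Min}(a)$. Products of metric spaces carry the $\ell^2$ metric $d^2=d_1^2+d_2^2$. We use the following facts.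

\begin{enumerate}
\item[(F1)] The distance function of a Riemannian manifold without boundary with $\sec\le0$ is locally CAT(0) \cite[II.1A.6]{BH}.
\item[(F2)] (Cartan--Hadamard theorem.) The universal cover of a complete connected locally CAT(0) space, with the induced length metric, is CAT(0) \cite[II.4.1]{BH}.
\item[(F3)] In a proper cocompact isometric action every element is semisimple \cite[II.6.10(2)]{BH}.
\item[(F4)] If $X$ is a complete CAT(0) space and $\gamma^k$ is hyperbolic for some $k\ne0$, then $\gamma$ is hyperbolic \cite[II.6.8(2)]{BH}.
\item[(F5)] (Flat Torus Theorem.) Let $A\cong\mathbb{Z}^r$ act properly by semisimple isometries on a CAT(0) space $X$. Then $\operatorname{Min}(A)$ is non-empty and isometric to a product $Y\times\mathbb{R}^r$. The group $A$ acts on it trivially on $Y$ and by a lattice of translations on $\mathbb{R}^r$. Every isometry of $X$ that normalizes $A$ preserves $\operatorname{Min}(A)$ and acts on it as a product of an isometry of $Y$ and an isometry of $\mathbb{R}^r$ \cite[II.7.1]{BH}.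
\item[(F6)] A finite product of complete CAT(0) spaces is complete and CAT(0). In a CAT(0) space balls are convex, convex subsets are CAT(0), and local geodesics are geodesics.
\end{enumerate}

\section{Pieces, walls and compatible families}\label{sec:setup}

We assume that $M$ is connected (otherwise argue on each component) and put $n=\dim M$ and $\Gamma=\pi_1(M)$. The boundary of $M$ may be empty or not. The proofs use only that the hyperbolic factors have dimension at least $2$, and from now on this is all we assume.

\subsection*{Affine tori}
Let $A=W/\Lambda$ be the quotient of a real vector space by a lattice. Then $\Lambda=\pi_1(A)=H_1(A;\mathbb{Z})$, $W=H_1(A;\mathbb{R})$, and every tangent space of $A$ is identified with $W$. An inner product on $W$ is the same as a translation-invariant, hence flat, Riemannian metric on $A$. A linear map $\sigma\colon W\to F$ to a vector space $F$ is the same as a translation-invariant, hence closed, $F$-valued $1$-form on $A$, and its integral over a loop in the class $a\in\Lambda$ is $\sigma(a)$. A diffeomorphism $\psi\colon A\to A'$ is \emph{affine} if it lifts to an affine map $W\to W'$. The linear part of the lift is the map $\psi_*$ induced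 in homology and is also the differential of $\psi$ at every point. So an affine $\psi$ is an isometry of translation-invariant metrics if and only if $\psi_*$ is an isometry of inner products.

Every flat metric on a torus $S$ of dimension $r$ is of this form. Indeed, the deck group $\mathbb{Z}^r$ acts properly and cocompactly on the universal cover $\mathbb{R}^r$; by (F3) and (F5) it acts by a lattice of translations on an isometric copy of $\mathbb{R}^r$ inside $\mathbb{R}^r$, and such a copy is the whole space.

\subsection*{Pieces}
The pieces are $V_v=\bar N_v\times T_v$, with $v$ in a finite set. Here $T_v=F_v/Z_v$ is a torus of dimension $d_v\ge0$, with $F_v=H_1(T_v;\mathbb{R})$ and $Z_v=\pi_1(T_v)$; we call $F_v$ the \emph{fiber direction}. The hyperbolic manifold $N_v$ is the union of a compact part and finitely many disjoint cusps, indexed by a set $\mathcal{C}_v$. The cusp $c\in\mathcal{C}_v$ is isometric to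
\[
S_c\times[0,\infty)\quad\text{with the metric}\quad dt^2+e^{-2t}h_c,
\]
where $(S_c,h_c)$ is a flat torus. By the previous paragraph $S_c$ is the quotient of $D_c=H_1(S_c;\mathbb{R})$ by a lattice and $h_c$ is an inner product on $D_c$. The truncation $\bar N_v$ is obtained by removing $S_c\times(b,\infty)$ from every cusp, for some $b>0$. Reparametrizing $t$ identifies the truncations for different $b$ by diffeomorphisms that preserve the $S_c$-coordinate, so neither $\bar N_v$ nor the affine structure of its boundary tori depends on $b$.

The boundary components of $V_v$ are the affine tori $B_c=S_c\times T_v$, $c\in\mathcal{C}_v$. Put $\mathcal{C}=\bigsqcup_v\mathcal{C}_v$ and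
\[
\Lambda_c=\pi_1(B_c)\cong\mathbb{Z}^{n-1},\qquad E_c=H_1(B_c;\mathbb{R})=D_c\oplus F_v,\qquad \Gamma_v=\pi_1(V_v)=\pi_1(N_v)\times Z_v .
\]
We write $\Lambda_c$ additively. The inclusion $B_c\subset V_v$ induces
\[
\iota_c\colon E_c\to H_1(V_v;\mathbb{R})=H_1(\bar N_v;\mathbb{R})\oplus F_v,
\]
which is the identity on $F_v$ and maps $D_c$ to $H_1(\bar N_v;\mathbb{R})$.

\subsection*{Gluing}
The gluing is given by a fixed-point-free involution $c\mapsto\bar c$ of a subset of $\mathcal{C}$ and affine diffeomorphisms $\psi_c\colon B_c\to B_{\bar c}$ with $\psi_{\bar c}=\psi_c^{-1}$. The cusps $c$ and $\bar c$ may belong to the same piece. The common image of $B_c$ and $B_{\bar c}$ in $M$ is a \emph{wall}; the tori $B_c$ that are not glued are the components of $\partial M$. A smooth structure near a wall is fixed by choosing collars of $B_c$ and $B_{\bar c}$ and joining them to a chart $B_c\times(-\varepsilon,\varepsilon)$ by means of $\psi_c$. Two collars of $\partial V_v$ agree near $\partial V_v$ after an isotopy of $V_v$ that fixes $\partial V_v$ pointwise (uniqueness of collars). So different choices give manifolds that are diffeomorphic by a map which preserves each piece, fixes each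 $B_c$ pointwise and is homotopic to the identity. We are free to choose the collars.

Each component of the preimage of a cusp in hyperbolic space is a horoball, which is simply connected, so $\pi_1(S_c)$ injects into $\pi_1(N_v)$ and $\Lambda_c$ injects into $\Gamma_v$. Hence $\Gamma$ is the fundamental group of a graph of groups with vertex groups $\Gamma_v$ and edge groups $\Lambda_c$, and all groups $\Gamma_v$ and $\Lambda_c$ inject into $\Gamma$. These embeddings are well defined up to conjugacy. In particular each $a\in\Lambda_c$ determines a conjugacy class in $\Gamma$, that of the free homotopy class of a loop representing $a$, and has a well-defined translation length $|a|$ for any isometric action of $\Gamma$.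

\subsection*{The linear data}
We identify $H^1(\,\cdot\,;\mathbb{R})$ with the dual of $H_1(\,\cdot\,;\mathbb{R})$.

\begin{definition}\label{def:compatible}
A \emph{compatible family} for $M$ is a collection of inner products $q_c$ on $E_c$, $c\in\mathcal{C}$, such that:
\begin{enumerate}
\item[(C1)] $(\psi_c)_*\colon(E_c,q_c)\to(E_{\bar c},q_{\bar c})$ is an isometry for every glued $c$;
\item[(C2)] for every $v$ and every $f\in F_v$, the element $(q_c(f,\cdot))_{c\in\mathcal{C}_v}$ of $\bigoplus_{c\in\mathcal{C}_v}H^1(B_c;\mathbb{R})$ lies in the image of the restriction map from $H^1(V_v;\mathbb{R})$.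
\end{enumerate}
\end{definition}

Condition (C1) says that the two sides of a wall see the same flat torus. Condition (C2) says that for each $f$ one linear form $\Phi_f$ on $H_1(V_v;\mathbb{R})$ satisfies $q_c(f,x)=\Phi_f(\iota_cx)$ for all $c\in\mathcal{C}_v$ and $x\in E_c$ at once. It has a dual form. Let
\[
K_v=\ker\Big(\bigoplus_{c\in\mathcal{C}_v}E_c\to H_1(V_v;\mathbb{R})\Big),\qquad (x_c)\mapsto\sum_c\iota_cx_c .
\]
The restriction map in (C2) is the transpose of this map, and the image of a transpose is the annihilator of the kernel. So (C2) is equivalent to
\begin{equation}\label{eq:C2dual}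
\sum_{c\in\mathcal{C}_v}q_c(f,x_c)=0\qquad\text{for all } v,\ f\in F_v,\ (x_c)\in K_v .
\end{equation}
In words, boundary classes that together bound in $V_v$ have total fiber component zero. For example, if $c\neq c'$ in $\mathcal{C}_v$ and $f'\in F_v$, the element with $x_c=f'$, $x_{c'}=-f'$ and all other components zero lies in $K_v$, so the fiber $T_v$ has the same flat metric in all boundary tori of $V_v$.

Two cases are immediate. If all $d_v$ vanish, (C2) is empty, and one obtains a compatible family by choosing an inner product on one side of each wall and transporting it to the other. If $M$ is the double of a piece $V_v$, glued by the identity, fix an inner product $b$ on $F_v$ and take the orthogonal sums $q_c=h_c\oplus b$; then $\Phi_f$ is $b(f,\cdot)$ composed with the projection $H_1(V_v;\mathbb{R})\to F_v$.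

\begin{theorem}\label{thm:main}
The following are equivalent.
\begin{enumerate}
\item[(1)] $M$ carries a smooth Riemannian metric with $\sec\le0$ for which all walls and boundary components are flat and totally geodesic, with product metric nearby.
\item[(2)] $M$ carries a locally CAT(0) metric.
\item[(3)] Some finite-index subgroup of $\pi_1(M)$ acts properly by semisimple isometries on a complete CAT(0) space.
\item[(4)] $M$ admits a compatible family.
\end{enumerate}
Moreover, every compatible family $(q_c)$ is the family of wall and boundary metrics of some metric as in \textup{(1)}. In particular, for every locally CAT(0) metric on $M$ there is a metric as in \textup{(1)} with the same translation lengths on all the subgroups $\Lambda_c$.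
\end{theorem}

In (1), ``product metric nearby'' means that a wall or boundary torus $B$ has a neighborhood isometric to the Riemannian product $B\times(-\varepsilon,\varepsilon)$ or $B\times[0,\varepsilon)$. Translation lengths for a metric on $M$ refer to the action of $\Gamma$ on the universal cover. Theorem~\ref{thm:answer} is contained in the implication (2)$\Rightarrow$(1).

\section{Two copies of the figure-eight knot exterior times a circle}\label{sec:examples}

Let $N$ be the complement of the figure-eight knot, a finite-volume hyperbolic $3$-manifold with one toric cusp. Its truncation $\bar N$ is the knot exterior, with boundary torus $S$. The meridian $\mu$ and the longitude $\lambda$ form a basis of $H_1(S;\mathbb{Z})$; the group $H_1(\bar N;\mathbb{Z})\cong\mathbb{Z}$ is generated by $\mu$, and $\lambda$ bounds a Seifert surface $\Sigma\subset\bar N$. Let $V=\bar N\times S^1$ with $S^1=\mathbb{R}/\mathbb{Z}$, and let $f$ be the class of the circle. Then $H_1(\partial V;\mathbb{R})$ has basis $\mu,\lambda,f$, the kernel of the map to $H_1(V;\mathbb{R})$ is $\mathbb{R}\lambda$, and \eqref{eq:C2dual} is the single equation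
\[
q(f,\lambda)=0 .
\]

This equation can be seen directly in a CAT(0) space. Let $\pi_1(V)$ act properly by semisimple isometries, let $\Lambda=\pi_1(\partial V)$, and let $q$ be the inner product with $q(a,a)=|a|^2$ on $\Lambda$ that (F5) provides. The central element $f$ has $\operatorname{Min}(\langle f\rangle)=Y\times\mathbb{R}$, and $\pi_1(V)$ acts on the factor $\mathbb{R}$ by isometries that commute with a non-trivial translation, that is, by translations. This is a homomorphism $t\colon\pi_1(V)\to\mathbb{R}$. It kills $\lambda$, which is trivial in homology. So $\lambda$ moves points of $Y\times\mathbb{R}$ only in the direction of $Y$, while $f$ moves them only in the direction of $\mathbb{R}$. Computing displacements at a point of $\operatorname{Min}(\Lambda)\subset Y\times\mathbb{R}$ gives $|\lambda+f|^2=|\lambda|^2+|f|^2$, which is $q(f,\lambda)=0$.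

Now glue two copies $V_1,V_2$ of $V$ along their boundaries to a closed $4$-manifold $M$ with one wall $B$. The two sides give two bases $(\mu_i,\lambda_i,f_i)$ of $H_1(B;\mathbb{Z})$. By (C1), a compatible family is one inner product $q$ on $H_1(B;\mathbb{R})$ with $q(f_1,\lambda_1)=q(f_2,\lambda_2)=0$.

\begin{example}[the conditions are not vacuous]\label{ex:shear}
Let $\ell\in H^1(S;\mathbb{Z})$, viewed as a homomorphism $S\to S^1$, and glue by $\psi(s,\theta)=(s,\theta+\ell(s))$. Then $f_1=f_2=f$, and $\psi_*\lambda_1=\lambda_2+\ell(\lambda)f$ gives $\lambda_2=\lambda_1-\ell(\lambda)f$. Subtracting the two equations gives $\ell(\lambda)\,q(f,f)=0$. If $\ell(\lambda)\ne0$ there is no compatible family, so by Theorem~\ref{thm:main} and Corollary~\ref{cor:covers} below neither $M$ nor any of its finite covers supports a locally CAT(0) metric. If $\ell(\lambda)=0$, the inner product that makes $\mu_1,\lambda_1,f$ orthonormal is compatible, and $M$ supports a metric as in Theorem~\ref{thm:main}(1).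
\end{example}

\begin{example}[product metrics do not suffice]\label{ex:half}
Glue by the linear map for which
\[
f_2=f_1=f,\qquad \mu_2=\mu_1=\mu,\qquad \lambda_2=\lambda_1+2\mu-f ;
\]
this change of basis is integral and unipotent. The equations become $q(f,\lambda_1)=0$ and $q(f,\mu)=\frac12q(f,f)$. Normalize $q(f,f)=1$, put $D=H_1(S;\mathbb{R})$, and let $\sigma\colon D\to\mathbb{R}$ be given by $\sigma(\mu)=\frac12$ and $\sigma(\lambda)=0$. In the coordinates of either side $s-\sigma(s)f$ is orthogonal to $f$ for $s\in D$, so
\[
q(s+xf,s+xf)=\bar q_i(s,s)+(x+\sigma(s))^2\qquad(s\in D,\ x\in\mathbb{R})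
\]
for inner products $\bar q_1,\bar q_2$ on $D$. Any $\bar q_1$ gives a compatible $q$. The form $\bar q_i$ is the inner product that $q$ induces on the quotient $H_1(B;\mathbb{R})/\mathbb{R}f$, read in the basis $\mu_i,\lambda_i$, so $\bar q_2(s,s)=\bar q_1(As,As)$ with $A\mu=\mu$ and $A\lambda=\lambda+2\mu$. Two difficulties appear.

First, the shape of the cusp must be changed. If both $\bar q_i$ were multiples of the cusp metric $h$, then $A$ would be a similarity of $h$ fixing $\mu$, hence an isometry, which is impossible because $A^k\lambda=\lambda+2k\mu$ is unbounded. Lemma~\ref{lem:cusp} provides metrics $g_i$ on $\bar N$ with $\sec\le0$ that end in a product over $(S,\bar q_i)$ for arbitrary $\bar q_i$.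

Second, a product metric on $\bar N\times S^1$ makes $\mu$ orthogonal to $f$, so it does not induce a compatible $q$. Changing the product structure by $(y,\theta)\mapsto(y,\theta+\omega(y))$ with $\omega\colon\bar N\to S^1$ replaces $\mu$ by $\mu+kf$ with $k\in\mathbb{Z}$, and $q(f,\mu+kf)=k+\frac12\neq0$. The remedy is a change of coordinates that exists only locally. Let $\alpha$ be a closed $1$-form on $\bar N$ with period $\frac12$ on the meridian that equals the invariant form $\sigma$ near $S$, and put $G_i=g_i+(d\theta+\alpha)^2$ on $V_i$. Where $\alpha=dk$, the coordinate $\theta+k$ exhibits $G_i$ as a product, so $\sec\le0$. On the boundary $G_i$ induces $q$, so $G_1$ and $G_2$ fit together. A closed extension $\alpha$ of $\sigma$ can exist only if $\sigma(\lambda)=\int_{\partial\Sigma}\alpha=0$, and this is again the equation $q(f,\lambda_i)=0$. The condition forced by CAT(0) geometry is the condition needed for the construction.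
\end{example}

\section{From metrics to actions of the fundamental group}\label{sec:actions}

\begin{proposition}\label{prop:123}
In Theorem~\ref{thm:main}, \textup{(1)}$\Rightarrow$\textup{(2)}. For any compact connected manifold with a locally CAT(0) metric, the universal cover with the induced length metric is a complete CAT(0) space on which the fundamental group acts properly by semisimple isometries; in particular \textup{(2)}$\Rightarrow$\textup{(3)}.
\end{proposition}

\begin{proof}
Let $d$ be the distance function of a metric as in (1); it is a length metric that induces the topology. Let $p\in M$, let $U$ be an open neighborhood of $p$, and let $B(p,2r)\subset U$. Two points of $B(p,r)$ are at distance less than $2r$, and a curve of length less than $2r$ between them stays in $B(p,2r)$. So on $B(p,r)$ the distance $d$ agrees with the distance function of the Riemannian manifold $U$. If $p$ is an interior point, take for $U$ the interior of $M$; by (F1) and (F6) small balls about $p$ are CAT(0). If $p\in\partial M$, the product structure over a flat torus gives a neighborhood $U$ isometric to a half-ball in a Euclidean half-space. Small balls about $p$ are then convex subsets of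 Euclidean space, hence CAT(0).

Now let $\pi\colon X\to M'$ be the universal cover of a compact connected locally CAT(0) manifold. The compact space $M'$ is complete, so $X$ is CAT(0) by (F2). Let $(x_k)$ be a Cauchy sequence in $X$. Since $\pi$ does not increase distances, $\pi(x_k)$ converges to a point $p$. Let $B(p,2r)$ be evenly covered. For large $k,l$ we have $\pi(x_k)\in B(p,r)$ and $x_k,x_l$ are joined by a path of length less than $r$, which projects into $B(p,2r)$. So the tail of the sequence lies in one sheet and converges to the preimage of $p$ in that sheet. Thus $X$ is complete. A ball contained in one sheet over an evenly covered set is disjoint from its non-trivial translates, so the deck action is proper. It is cocompact because $M'$ is a finite union of compact sets that lift to $X$. By (F3) all elements are semisimple.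
\end{proof}

For (2)$\Rightarrow$(4), and so for Theorem~\ref{thm:answer}, the action just obtained is all that is needed. In (3) only a subgroup $\Gamma_0$ of finite index acts. Its translation lengths are invariant under conjugation by $\Gamma_0$ only, so they do not attach a well-defined inner product to a torus $B_c$. The remedy is to sum the squared lengths over the cosets of $\Gamma_0$, which is what the induced action does.

\begin{proposition}\label{prop:induce}
Let $\Gamma_0$ be a subgroup of finite index $m$ in a group $\Gamma$, acting properly by semisimple isometries on a complete CAT(0) space $X_0$. Then $\Gamma$ acts properly by isometries on a complete CAT(0) space $X$ so that every element of infinite order is hyperbolic. In particular, free abelian subgroups of $\Gamma$ act by semisimple isometries.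
\end{proposition}

\begin{proof}
Let
\[
X=\{\varphi\colon\Gamma\to X_0\ :\ \varphi(h\gamma)=h\varphi(\gamma)\ \text{for all }h\in\Gamma_0,\ \gamma\in\Gamma\},\qquad (g\varphi)(\gamma)=\varphi(\gamma g).
\]
This is a left action, since $(g(g'\varphi))(\gamma)=(g'\varphi)(\gamma g)=\varphi(\gamma gg')$. Let $\gamma_1,\dots,\gamma_m$ represent the cosets $\Gamma_0\gamma$. Every element of $\Gamma$ is uniquely of the form $h\gamma_i$, so $\varphi\mapsto(\varphi(\gamma_i))_i$ is a bijection $X\to X_0^m$. Give $X$ the product metric $d(\varphi,\varphi')^2=\sum_id(\varphi(\gamma_i),\varphi'(\gamma_i))^2$; it is complete and CAT(0) by (F6). Replacing $\gamma_i$ by $h\gamma_i$ does not change the $i$-th term, so the metric does not depend on the representatives. As $\gamma_1g,\dots,\gamma_mg$ is again a set of representatives, $g$ acts by an isometry.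

Let $\Gamma_1=\bigcap_{g}g\Gamma_0g^{-1}$, a normal subgroup of finite index. For $g\in\Gamma_1$ the elements $g_i=\gamma_ig\gamma_i^{-1}$ lie in $\Gamma_0$, and $(g\varphi)(\gamma_i)=\varphi(g_i\gamma_i)=g_i\varphi(\gamma_i)$. So $g$ acts on $X_0^m$ as $g_1\times\dots\times g_m$. Its squared displacement $\sum_id(x_i,g_ix_i)^2$ is minimal on $\prod_i\operatorname{Min}(g_i)\neq\emptyset$, so $g$ is semisimple. If $gB(\varphi,r)$ meets $B(\varphi,r)$, then $g_1B(\varphi(\gamma_1),r)$ meets $B(\varphi(\gamma_1),r)$, and $g\mapsto g_1$ is injective. Hence $\Gamma_1$ acts properly.

To see that $\Gamma$ acts properly, fix $\varphi$ and $r>0$ such that $J=\{k\in\Gamma_1:kB(\varphi,r)\cap B(\varphi,r)\neq\emptyset\}$ is finite. Suppose that two elements $hg$ and $h'g$ of a coset $\Gamma_1g$ both move $B(\varphi,r/4)$ to a set that meets it. Then each moves $\varphi$ by less than $r/2$. The element $k=h'h^{-1}\in\Gamma_1$ satisfies $khg=h'g$, so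
\[
d(k\varphi,\varphi)\le d(k\varphi,khg\varphi)+d(h'g\varphi,\varphi)=d(\varphi,hg\varphi)+d(h'g\varphi,\varphi)<r,
\]
and $k\in J$. So each of the finitely many cosets contains at most $|J|$ such elements.

Finally let $\gamma\in\Gamma$ have infinite order. Some power $\gamma^k$ with $k\ge1$ lies in $\Gamma_1$. It is semisimple, and it has no fixed point because stabilizers are finite, so it is hyperbolic. By (F4), $\gamma$ is hyperbolic.
\end{proof}

\section{Translation lengths form a compatible family}\label{sec:lengths}

By Proposition~\ref{prop:induce}, the following statement proves (3)$\Rightarrow$(4).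

\begin{proposition}\label{prop:lengths}
Let $\Gamma=\pi_1(M)$ act properly by isometries on a CAT(0) space $X$ so that its free abelian subgroups act by semisimple isometries. Then for each $c\in\mathcal{C}$ there is a unique inner product $q_c$ on $E_c$ with $q_c(a,a)=|a|^2$ for all $a\in\Lambda_c$, and $(q_c)$ is a compatible family.
\end{proposition}

\begin{proof}
\emph{The inner products.} Realize $\Lambda_c$ as a subgroup of $\Gamma$. By (F5), $\operatorname{Min}(\Lambda_c)=Y_c\times\mathbb{R}^{n-1}$, and $a\in\Lambda_c$ acts trivially on $Y_c$ and by a translation $u(a)$ on $\mathbb{R}^{n-1}$, where $u(\Lambda_c)$ is a lattice. So $u$ extends to a linear isomorphism $E_c\to\mathbb{R}^{n-1}$, and we let $q_c$ be the pull-back of the Euclidean inner product. Points of $\operatorname{Min}(\Lambda_c)$ lie in $\operatorname{Min}(a)$ and are moved by $|u(a)|$, so $q_c(a,a)=|a|^2$. These values determine $q_c$, because $2q_c(a,a')=|a+a'|^2-|a|^2-|a'|^2$ and $\Lambda_c$ spans $E_c$. In particular $q_c$ does not depend on the conjugate of $\Lambda_c$ that was used.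

\emph{Condition (C1).} A loop in $B_c$ and its image under $\psi_c$ are the same loop in $M$. Hence $|a|=|(\psi_c)_*a|$ for $a\in\Lambda_c$, and the inner products $q_c$ and $(\psi_c)_*^*q_{\bar c}$ agree by uniqueness.

\emph{Condition (C2).} The difficulty is that the flats of different boundary tori of $V_v$ lie in different places of $X$. The set that contains a flat for each of them is the minimal set of the fiber group. Fix $v$ with $d_v\ge1$ (for $d_v=0$ nothing is required), fix an embedding $\Gamma_v\subset\Gamma$, and write $Z=Z_v$, a central subgroup of $\Gamma_v$. By (F5), $\operatorname{Min}(Z)=Y\times\mathbb{R}^{d_v}$, and each $\gamma\in\Gamma_v$ acts on it as a product $\gamma'\times\gamma''$. The isometry $\gamma''(x)=Ax+x_0$ commutes with the translations by which $Z$ acts, and it commutes with the translation by $w$ exactly when $Aw=w$. The translation vectors of $Z$ span $\mathbb{R}^{d_v}$, so $A$ is the identity and $\gamma''$ is the translation by a vector $t(\gamma)$. The map $t\colon\Gamma_v\to\mathbb{R}^{d_v}$ is a homomorphism to a vector space, so it factors through $H_1(V_v;\mathbb{Z})$ and extends to a linear map $t\colon H_1(V_v;\mathbb{R})\to\mathbb{R}^{d_v}$.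 It does not depend on any boundary component.

Let $c\in\mathcal{C}_v$ and realize $\Lambda_c=\pi_1(S_c)\times Z$ inside $\Gamma_v$. The choice of conjugate in $\Gamma_v$ is irrelevant: conjugation fixes $Z$ pointwise and does not change $t$, so that $t(a)=t(\iota_ca)$ for $a\in\Lambda_c$. We compare $q_c$ with $t$ by means of the symmetric bilinear form
\[
Q(x,x')=q_c(x,x')-\langle t(\iota_cx),t(\iota_cx')\rangle\qquad(x,x'\in E_c).
\]
Since $Z\subset\Lambda_c$, we have $\operatorname{Min}(\Lambda_c)\subset\operatorname{Min}(Z)$. Pick a point $(y,w)\in Y\times\mathbb{R}^{d_v}$ of $\operatorname{Min}(\Lambda_c)$. For $a\in\Lambda_c$ it realizes $|a|$, so $|a|^2=d(y,a'y)^2+|t(a)|^2$, that is,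
\[
Q(a,a)=d(y,a'y)^2\ge0 .
\]
For $z\in Z$ we have $z'=\mathrm{id}$, so $Q(z,z)=0$. Then for all $a\in\Lambda_c$, $z\in Z$ and $k\in\mathbb{Z}$,
\[
0\le Q(a+kz,a+kz)=Q(a,a)+2k\,Q(z,a),
\]
which forces $Q(z,a)=0$. As $Z$ spans $F_v$ and $\Lambda_c$ spans $E_c$, we obtain
\begin{equation}\label{eq:t}
q_c(f,x)=\langle t(f),t(\iota_cx)\rangle\qquad(f\in F_v,\ x\in E_c,\ c\in\mathcal{C}_v).
\end{equation}
So $(q_c(f,\cdot))_{c\in\mathcal{C}_v}$ is the restriction of the single class $\langle t(f),t(\cdot)\rangle\in H^1(V_v;\mathbb{R})$.
\end{proof}

\begin{remark}
Semisimplicity is what makes $q_c$ positive definite. The group $\pi_1(N_v)$ acts properly on hyperbolic space, which is a complete CAT(0) space, but an element $a$ of a cusp group moves a point at height $t$ of its horoball by at most $e^{-t}h_c(a,a)^{1/2}$, so all translation lengths on the cusp group vanish. Completeness of the space in Theorem~\ref{thm:main}(3) is used only through (F4).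
\end{remark}

\section{Smooth metrics with prescribed walls}\label{sec:construction}

Let $(q_c)$ be a compatible family. We construct on each piece a metric with $\sec\le0$ that is the product of an interval with $(B_c,q_c)$ near each $B_c$, and then glue. Example~\ref{ex:half} shows the two tasks: prescribing the shape of the cusps of $\bar N_v$, and prescribing the angle between $D_c$ and the fiber direction. We first split $q_c$ accordingly.

\subsection*{Splitting the inner products}
The next lemma recovers from (C2) alone an analogue of the homomorphism $t$ in \eqref{eq:t}, normalized to be the identity on the fiber direction.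

\begin{lemma}\label{lem:split}
Let $\mathcal{C}_v\ne\emptyset$. There are an inner product $b_v$ on $F_v$ and a linear map $\tau_v\colon H_1(V_v;\mathbb{R})\to F_v$ with $\tau_v|_{F_v}=\mathrm{id}$ such that $q_c(f,x)=b_v(f,\tau_v\iota_cx)$ for all $c\in\mathcal{C}_v$, $f\in F_v$, $x\in E_c$. With $\sigma_c=\tau_v\iota_c|_{D_c}\colon D_c\to F_v$, there are inner products $\bar q_c$ on $D_c$ such that
\begin{equation}\label{eq:split}
q_c(s+f,s+f)=\bar q_c(s,s)+b_v\big(f+\sigma_c(s),f+\sigma_c(s)\big)\qquad(s\in D_c,\ f\in F_v).
\end{equation}
\end{lemma}

\begin{proof}
Apply (C2) to a basis of $F_v$ and extend linearly. This gives a linear map $f\mapsto\Phi_f$ from $F_v$ to $H^1(V_v;\mathbb{R})$ with $\Phi_f\circ\iota_c=q_c(f,\cdot)$ for all $c\in\mathcal{C}_v$. Put $b_v(f,f')=\Phi_f(f')$. Since $\iota_c$ is the identity on $F_v$, this equals $q_c(f,f')$ for every $c\in\mathcal{C}_v$, so $b_v$ is an inner product. For $y\in H_1(V_v;\mathbb{R})$ let $\tau_v(y)\in F_v$ be the vector with $b_v(f,\tau_v(y))=\Phi_f(y)$ for all $f$. Then $\tau_v$ is linear, $\tau_v(f')=f'$ for $f'\in F_v$, and the first formula holds.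

For $s\in D_c$ the vector $s-\sigma_c(s)\in E_c$ satisfies $\tau_v\iota_c(s-\sigma_c(s))=\sigma_c(s)-\sigma_c(s)=0$, so it is $q_c$-orthogonal to $F_v$. Decompose $s+f=(s-\sigma_c(s))+(f+\sigma_c(s))$ and put $\bar q_c(s,s')=q_c(s-\sigma_c(s),s'-\sigma_c(s'))$. This gives \eqref{eq:split}. The form $\bar q_c$ is positive definite because $s-\sigma_c(s)$ has $D_c$-component $s$.
\end{proof}

\subsection*{Changing the shape of a cusp}
In the hyperbolic cusp all directions of the cross-section shrink at the rate $e^{-t}$. To reach a different shape we stop the shrinking at different heights in different directions. The following computation shows which profiles are allowed.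

\begin{lemma}\label{lem:warp}
Let $I\subset\mathbb{R}$ be an interval and let $a_1,\dots,a_r\colon I\to(0,\infty)$ be smooth, convex and non-increasing. Then the metric $dt^2+\sum_ia_i(t)^2dx_i^2$ on $\mathbb{R}^r\times I$ has $\sec\le0$.
\end{lemma}

\begin{proof}
Take the orthonormal coframe $\omega^0=dt$, $\omega^i=a_i\,dx_i$. The connection forms are the unique $1$-forms $\omega^\alpha_\beta=-\omega^\beta_\alpha$ with $d\omega^\alpha=-\sum_\beta\omega^\alpha_\beta\wedge\omega^\beta$. They are $\omega^i_0=a_i'\,dx_i$ and $\omega^i_j=0$ for $i,j\ge1$: indeed $-\omega^i_0\wedge\omega^0=a_i'\,dt\wedge dx_i=d\omega^i$ and $-\sum_i\omega^0_i\wedge\omega^i=\sum_ia_i'a_i\,dx_i\wedge dx_i=0=d\omega^0$. The curvature forms $\Omega^\alpha_\beta=d\omega^\alpha_\beta+\sum_\delta\omega^\alpha_\delta\wedge\omega^\delta_\beta$ are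
\[
\Omega^i_0=a_i''\,dt\wedge dx_i=-\frac{a_i''}{a_i}\,\omega^i\wedge\omega^0,\qquad
\Omega^i_j=\omega^i_0\wedge\omega^0_j=-\frac{a_i'a_j'}{a_ia_j}\,\omega^i\wedge\omega^j .
\]
So $\Omega^\alpha_\beta=K_{\alpha\beta}\,\omega^\alpha\wedge\omega^\beta$ with $K_{\alpha\beta}$ symmetric, $K_{i0}=-a_i''/a_i\le0$ by convexity and $K_{ij}=-a_i'a_j'/(a_ia_j)\le0$ by monotonicity. For orthonormal vectors $\xi,\eta$ with components $\xi^\alpha,\eta^\alpha$, the sectional curvature of their plane is
\[
\sum_{\alpha,\beta}\xi^\alpha\eta^\beta\,\Omega^\alpha_\beta(\xi,\eta)=\sum_{\alpha<\beta}K_{\alpha\beta}\,(\xi^\alpha\eta^\beta-\xi^\beta\eta^\alpha)^2\le0 .\qedhere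
\]
\end{proof}

For $a_i=e^{-t}$ all $K_{\alpha\beta}$ equal $-1$. If one $a_i$ decreases while another increases, then $K_{ij}>0$. So in this class of metrics a cusp can only be shrunk: we can reach small multiples of a given shape, and we rescale afterwards.

\begin{lemma}\label{lem:cusp}
Let $N$ be a complete finite-volume hyperbolic manifold with toric cusps $S_c\times[0,\infty)$, $dt^2+e^{-2t}h_c$, and let $s_c$ be arbitrary translation-invariant metrics on the tori $S_c$. There are $b\ge3$, $\rho>0$ and a smooth metric $g$ with $\sec\le0$ on the truncation $\bar N$ at height $b$ such that $g=\rho^{-2}dt^2+s_c$ on $S_c\times[b-1,b]$ for every $c$.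
\end{lemma}

\begin{proof}
\emph{The profile.} Let $\chi\colon\mathbb{R}\to[0,1]$ be smooth and non-increasing, with $\chi=1$ on $(-\infty,0]$ and $\chi=0$ on $[1,\infty)$. Put
\[
\phi(t)=1-\int_0^t\chi(u)e^{-u}\,du .
\]
Then $\phi'=-\chi e^{-t}\le0$ and $\phi''=(\chi-\chi')e^{-t}\ge0$. For $t\le0$ we have $\phi(t)=1-(1-e^{-t})=e^{-t}$, and for $t\ge1$ the function is the constant $\kappa=\phi(1)\ge1-\int_0^1e^{-u}du=e^{-1}$. So $\phi$ is smooth, positive, convex and non-increasing, and the same holds for $\phi_L(t)=e^{-L}\phi(t-L)$, which equals $e^{-t}$ for $t\le L$ and $\kappa e^{-L}$ for $t\ge L+1$.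

\emph{The heights.} For each $c$ choose a basis of $D_c$ that is orthonormal for $h_c$ and orthogonal for $s_c$. In the corresponding linear coordinates, $h_c=\sum_idx_i^2$ and $s_c=\sum_ip_{c,i}^2\,dx_i^2$ with $p_{c,i}>0$. The forms $dx_i$ are translation-invariant and descend to $S_c$. There are finitely many pairs $(c,i)$, so we can choose $\rho>0$ with $\rho\,p_{c,i}\le\kappa e^{-1}$ for all of them. Define $L_{c,i}\ge1$ by $\kappa e^{-L_{c,i}}=\rho\,p_{c,i}$, and let $b=2+\max L_{c,i}$.

\emph{The metric.} Let $g'$ be the hyperbolic metric outside the cusps and $dt^2+\sum_i\phi_{L_{c,i}}(t)^2dx_i^2$ on $S_c\times[0,b]$. For $0\le t\le1$ this is $dt^2+e^{-2t}h_c$, so $g'$ is smooth, and $\sec(g')\le0$ by Lemma~\ref{lem:warp}. For $t\ge b-1$ we have $t\geq L_{c,i}+1$ for all $i$, so $g'=dt^2+\rho^2s_c$. The metric $g=\rho^{-2}g'$ has curvature $\rho^2\sec(g')\le0$ and the required form.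
\end{proof}

The constant $\rho$ has to be the same for all cusps of $N$, since the final rescaling affects all of $\bar N$; different pieces may use different constants.

\subsection*{Twisting the product}
Let $d\theta$ denote the invariant $F_v$-valued $1$-form on $T_v$ given by the identity of $F_v$.

\begin{proposition}\label{prop:piece}
Let $\mathcal{C}_v\ne\emptyset$. Then $V_v$ carries a smooth metric $G_v$ with $\sec\le0$ such that, for each $c\in\mathcal{C}_v$, the metric induced on $B_c$ is $q_c$ and a collar of $B_c$ is isometric to the product $(B_c,q_c)\times[0,\varepsilon)$.
\end{proposition}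

\begin{proof}
Let $b_v,\tau_v,\sigma_c,\bar q_c$ be as in Lemma~\ref{lem:split}, and let $b,\rho$ and $g_v$ be given by Lemma~\ref{lem:cusp} for $N_v$ and $s_c=\bar q_c$.

We need a closed $F_v$-valued $1$-form $\alpha_v$ on $\bar N_v$ that equals, on each $S_c\times[b-1,b]$, the pull-back of the invariant form $\sigma_c$ on $S_c$. This is where (C2) enters. The manifold $N_v$ deformation retracts to $\bar N_v$, so by de Rham's theorem there is a closed $F_v$-valued $1$-form $\alpha_0$ on $N_v$ whose integral over a loop in the class $y\in H_1(\bar N_v;\mathbb{R})$ is $\tau_v(y)$. For a loop in the cusp $c$ with class $s\in D_c$ this integral is $\tau_v\iota_c(s)=\sigma_c(s)$. So on $S_c\times(0,\infty)$ the closed form $\alpha_0-\sigma_c$ has vanishing periods, and integration along paths gives a smooth function $k_c$ with $\alpha_0-\sigma_c=dk_c$. Let $\chi_c$ be a smooth function of $t$ on the cusp that vanishes for $t\le1$ and equals $1$ for $t\ge b-1$, extended by zero. Then $\alpha_v=\alpha_0-\sum_cd(\chi_ck_c)$, restricted to $\bar N_v$, has the required properties.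

On $V_v=\bar N_v\times T_v$ put
\[
G_v=g_v+b_v(d\theta+\alpha_v,\,d\theta+\alpha_v).
\]
On a simply connected open set $U\subset\bar N_v$ we have $\alpha_v=dk$ for some $k\colon U\to F_v$. The diffeomorphism $(y,\theta)\mapsto(y,\theta+k(y))$ of $U\times T_v$ pulls $d\theta$ back to $d\theta+\alpha_v$, hence the product metric $g_v+b_v(d\theta,d\theta)$ back to $G_v$. So $G_v$ is a Riemannian metric that is locally isometric to the product of a metric with $\sec\le0$ and a flat one. The curvature tensor of such a product is that of the first factor applied to the projected vectors, so $\sec(G_v)\le0$.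

On $S_c\times[b-1,b]\times T_v$ a tangent vector has components $(s,\dot t,f)\in D_c\oplus\mathbb{R}\oplus F_v$, and by \eqref{eq:split} its squared norm is
\[
\rho^{-2}\dot t^{\,2}+\bar q_c(s,s)+b_v\big(f+\sigma_c(s),f+\sigma_c(s)\big)=\rho^{-2}\dot t^{\,2}+q_c(s+f,s+f).
\]
With $r=(b-t)/\rho$ this reads $G_v=dr^2+q_c$ for $0\le r\le\rho^{-1}$.
\end{proof}

\begin{remark}
On the universal cover $\widetilde N_v\times F_v$ of $V_v$, write $\alpha_v=dk$ globally. Then $k(\gamma y)=k(y)+\tau_v(\gamma)$, and in the coordinates $(y,\theta+k(y))$ the metric is a product and $(\gamma,z)\in\pi_1(N_v)\times Z_v$ translates the second factor by $\tau_v(\gamma)+z$. This is the picture of $\operatorname{Min}(Z)=Y\times\mathbb{R}^{d_v}$ and $t$ from Section~\ref{sec:lengths}, with $Y$ replaced by a smooth manifold.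
\end{remark}

\subsection*{Gluing the pieces}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:123}, \ref{prop:induce} and \ref{prop:lengths} give (1)$\Rightarrow$(2)$\Rightarrow$(3)$\Rightarrow$(4). Let $(q_c)$ be a compatible family. If $\mathcal{C}_v=\emptyset$ for some $v$, then $V_v$ is closed, so $M=N_v\times T_v$ by connectedness; the product of the hyperbolic metric with a flat metric satisfies (1), and the ``moreover'' clause is empty. Otherwise equip each piece with the metric $G_v$ of Proposition~\ref{prop:piece}, with a common $\varepsilon$. By (C1) the affine maps $\psi_c$ are isometries $(B_c,q_c)\to(B_{\bar c},q_{\bar c})$. Use the isometric product collars to define the smooth structure along the walls. In the resulting chart $B_c\times(-\varepsilon,\varepsilon)$ the metric is $dr^2+q_c$ on both sides, so the $G_v$ form a smooth metric $G$ on $M$. It has $\sec\le0$, and the walls and boundary components are slices of Riemannian products over the flat tori $(B_c,q_c)$, hence totally geodesic. This proves (4)$\Rightarrow$(1) and the first assertion of the ``moreover'' clause.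

For the second assertion, let a locally CAT(0) metric on $M$ be given, let $(q_c)$ be the family that Proposition~\ref{prop:lengths} attaches to the action on its universal cover, and let $G$ be the metric constructed from $(q_c)$. By Proposition~\ref{prop:123} the universal cover $X$ of $(M,G)$ is CAT(0). Since $\Lambda_c$ injects into $\Gamma$, a component of the preimage of $B_c$ in $X$ is a copy of the Euclidean space $(E_c,q_c)$, on which a conjugate of $\Lambda_c$ acts by the translations $x\mapsto x+a$. It has a product neighborhood in $X$, so its straight lines are local geodesics of $X$, hence geodesics by (F6). A non-zero $a\in\Lambda_c$ translates the line $\mathbb{R}a$ by $q_c(a,a)^{1/2}$, and by \eqref{eq:axis} this is its translation length on $X$. By the definition of $q_c$ it is also its translation length for the given metric.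
\end{proof}

\begin{remark}
The hypothesis that the $\psi_c$ are affine is used only in the gluing step; Sections~\ref{sec:actions} and \ref{sec:lengths} see the gluing maps only through their action on fundamental groups. In the gluing step it cannot be dropped, since an isometry of translation-invariant metrics lifts to an isometry of Euclidean spaces and is therefore affine. Of the hyperbolic metric on $N_v$ we used three properties: the cusp tori are $\pi_1$-injective, the curvature is non-positive, and the metric on the cusps has the form $dt^2+e^{-2t}h_c$ over a torus.
\end{remark}

\section{Finite covers and a linear criterion}\label{sec:criterion}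

\begin{corollary}\label{cor:covers}
If some finite cover of $M$ supports a locally CAT(0) metric, then $M$ itself supports a metric as in Theorem~\ref{thm:main}\textup{(1)}.
\end{corollary}

\begin{proof}
A component of the cover is a compact manifold whose fundamental group has finite index in $\pi_1(M)$. Proposition~\ref{prop:123}, applied to it, gives condition (3) for $M$, and (3)$\Rightarrow$(1).
\end{proof}

Condition (4) asks whether a linear subspace meets an open convex cone, and duality turns this into a condition on the annihilator of the subspace. For a finite-dimensional real vector space $E$, the symmetric square $\operatorname{Sym}^2E$ is the dual of the space of symmetric bilinear forms on $E$, by the pairing $\langle q,x\cdot y\rangle=q(x,y)$. An element $\omega\in\operatorname{Sym}^2E$ defines the quadratic form $\xi\mapsto\langle\xi\otimes\xi,\omega\rangle$ on $E^*$, which for $\omega=x\cdot y$ is $\xi(x)\xi(y)$. We call $\omega$ \emph{positive semidefinite} if this form is non-negative. Diagonalizing the form shows that this holds exactly when $\omega=\sum_ix_i\cdot x_i$ for some $x_i\in E$.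

For each wall or boundary torus $\mathsf{T}\subset M$ let $E_{\mathsf{T}}=H_1(\mathsf{T};\mathbb{R})$, identified with $E_c$ for each $c$ such that $\mathsf{T}$ is the image of $B_c$. For $f\in F_v$ and $x=(x_c)\in K_v$ put
\[
f\odot x=\sum_{c\in\mathcal{C}_v}f\cdot x_c\ \in\ \bigoplus_{\mathsf{T}}\operatorname{Sym}^2E_{\mathsf{T}},
\]
where $f\cdot x_c\in\operatorname{Sym}^2E_c$ is placed in the summand of the image $\mathsf{T}$ of $B_c$. Let $\mathcal{O}_M$ be the span of all $f\odot x$, over all $v$. Call a compatible family \emph{rational} if each $q_c$ takes rational values on $\Lambda_c\times\Lambda_c$.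

\begin{corollary}\label{cor:criterion}
Conditions \textup{(1)--(4)} of Theorem~\ref{thm:main} hold if and only if
\begin{enumerate}
\item[(5)] $\mathcal{O}_M$ contains no non-zero element all of whose components are positive semidefinite.
\end{enumerate}
If a compatible family exists, then a rational one exists.
\end{corollary}

\begin{proof}
If $\mathcal{C}=\emptyset$, both (4) and (5) hold trivially, so let $\mathcal{C}\neq\emptyset$. Let $\mathcal{S}$ be the vector space of families $(q_{\mathsf{T}})$ of symmetric bilinear forms on the $E_{\mathsf{T}}$; its dual is $\bigoplus_{\mathsf{T}}\operatorname{Sym}^2E_{\mathsf{T}}$. Let $\mathcal{P}\subset\mathcal{S}$ be the open convex cone of families of positive definite forms, and let $\mathcal{L}\subset\mathcal{S}$ be the annihilator of $\mathcal{O}_M$. Families of inner products $(q_c)$ that satisfy (C1) are the same as elements of $\mathcal{P}$, and \eqref{eq:C2dual} says $\langle q,f\odot x\rangle=0$ for all $f$ and $x$. So (4) is the statement $\mathcal{L}\cap\mathcal{P}\ne\emptyset$.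

Suppose $\mathcal{L}\cap\mathcal{P}=\emptyset$. Disjoint non-empty convex sets in a finite-dimensional space can be separated: there is a non-zero $\omega\in\mathcal{S}^*$ with $\langle l,\omega\rangle\le\langle q,\omega\rangle$ for all $l\in\mathcal{L}$ and $q\in\mathcal{P}$. A linear form that is bounded above on the subspace $\mathcal{L}$ vanishes on it, so $\omega$ lies in the annihilator of $\mathcal{L}$, which is $\mathcal{O}_M$. Then $\omega\ge0$ on $\mathcal{P}$ and on its closure. The closure contains every family with one component $\xi\otimes\xi$, $\xi\in E_{\mathsf{T}}^*$, and all other components zero. Hence each component of $\omega$ is positive semidefinite, and (5) fails.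

Conversely, let $\omega\in\mathcal{O}_M$ be non-zero with components $\omega_{\mathsf{T}}=\sum_ix_{\mathsf{T},i}\cdot x_{\mathsf{T},i}$. For $q\in\mathcal{P}$ we have $\langle q,\omega\rangle=\sum_{\mathsf{T},i}q_{\mathsf{T}}(x_{\mathsf{T},i},x_{\mathsf{T},i})>0$, because some $x_{\mathsf{T},i}$ is non-zero, while $\omega$ vanishes on $\mathcal{L}$. So $\mathcal{L}\cap\mathcal{P}=\emptyset$.

For the last assertion, use bases of the lattices $H_1(\mathsf{T};\mathbb{Z})$ as coordinates. The maps $\iota_c$ and $(\psi_c)_*$ are induced by maps of integral homology groups, so $K_v$ is spanned by vectors with integral components, $F_v$ is spanned by $Z_v$, and $\mathcal{L}$ is the solution space of a linear system with integral coefficients. Rational points are dense in such a space, and $\mathcal{L}\cap\mathcal{P}$ is open in $\mathcal{L}$.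
\end{proof}

In Example~\ref{ex:shear}, $\mathcal{O}_M$ is spanned by $f\cdot\lambda_1$ and $f\cdot(\lambda_1-\ell(\lambda)f)$. If $\ell(\lambda)\neq0$ it contains the positive semidefinite element $f\cdot f\ne0$, the certificate that no compatible family exists. If $\ell(\lambda)=0$ it is the line $\mathbb{R}\,f\cdot\lambda_1$. In Example~\ref{ex:half} it consists of the elements $f\cdot x$ with $x$ in the span of $\lambda_1$ and $2\mu-f$. In the last two cases every non-zero element has the form $f\cdot x$ with $f$ and $x$ linearly independent, so $\xi(f)\xi(x)$ takes both signs and (5) holds.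

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{FLS}
Roberto Frigerio, Jean-Francois Lafont, Alessandro Sisto, \emph{Rigidity of high dimensional graph manifolds}, arXiv:1107.2019 (2011).

\end{thebibliography}
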